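\title{Distinct extinction times for $\Lambda$ Fleming--Viot processes that come down from infinity}

\begin{abstract}
In a $\Lambda$ Fleming--Viot process started from Lebesgue measure whose genealogy comes down from infinity, all ancestral types but one die out in finite time. We prove that, for every such $\Lambda$ with $\Lambda(\{1\})=0$, almost surely no two types die out at the same time, so that the types can be ranked into an infinite sequence of Eves. This settles a conjecture stated by Labb\'e. In the lookdown construction the extinction times are explosion times of coupled integer-valued chains. We show that the ratio of two such chains stays away from $1$, and that each explosion time is concentrated on a scale much finer than the gap this ratio creates. We also give the asymptotics of the extinction time of the $n$th Eve and the probability of a simultaneous extinction when $\Lambda$ has an atom at $1$.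
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The population and its genealogy}

Let $\Lambda$ be a finite measure on $[0,1]$ with total mass $|\Lambda|$, and let $\nu(du)=u^{-2}\Lambda(du)$ on $(0,1]$. We write $\mathbb N=\{1,2,\dots\}$ and $[n]=\{1,\dots,n\}$.

Consider a population of total mass one whose individuals carry types in $[0,1]$, and let $\rho_t$ be the distribution of types at time $t$. At rate $\nu(du)$ a parent is chosen uniformly from the population, a fraction $u$ of the population dies, and it is replaced by individuals of the parent's type $x$: the state jumps from $\rho$ to $(1-u)\rho+u\delta_x$. An atom of $\Lambda$ at $0$ stands for the limit of very frequent, very small events. Since $\nu$ may have infinite mass, the precise definition goes through the genealogy.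

The \emph{$\Lambda$ coalescent} $(\Pi_t)_{t\ge0}$ is the Markov process of partitions of $\mathbb N$, started from the partition into singletons, whose restriction to each $[p]$ evolves as follows: when there are $b$ blocks, each given set of $k\in\{2,\dots,b\}$ of them merges into one block at rate
\[
\lambda_{b,k}=\int_{[0,1]}u^{k-2}(1-u)^{b-k}\,\Lambda(du).
\]
For $\Lambda=\delta_0$ only pairs merge, each at rate $1$; this is Kingman's coalescent. The \emph{$\Lambda$ Fleming--Viot process} $(\rho_t)_{t\ge0}$ is the Markov process of probability measures on $[0,1]$, with c\`adl\`ag paths for the weak topology, in which a sample taken at time $t$ has genealogy $\Pi_t$: for every starting point $\mu$, every $p\ge1$ and every continuous $f$ on $[0,1]^p$,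
\begin{equation}\label{eq:duality}
\mathbb E_\mu\Big[\int f\,d\rho_t^{\otimes p}\Big]=\mathbb E\big[f(U_{\beta_t(1)},\dots,U_{\beta_t(p)})\big],
\end{equation}
where $\beta_t(i)$ is the smallest element of the block of $\Pi_t$ containing $i$, and $U_1,U_2,\dots$ are i.i.d.\ with law $\mu$ and independent of $\Pi$. These moments determine the law of $\rho_t$. Unless stated otherwise, $\rho_0(dx)=dx$ is Lebesgue measure, so that all individuals initially have different types.

The coalescent \emph{comes down from infinity} if almost surely $\Pi_t$ has finitely many blocks for all $t>0$. When $\Lambda(\{1\})=0$, it either comes down from infinity or almost surely has infinitely many blocks at all times \cite{Pitman}. \emph{Regime CDI} means that $\Lambda(\{1\})=0$ and the coalescent comes down from infinity. Let $\gamma_b$ be the mean rate at which the number of blocks decreases when there are $b$ blocks. For a binomial variable $Z$ with parameters $b,u$ one has $\mathbb E(Z-1)^+=bu-1+(1-u)^b$, so for $\Lambda(\{1\})=0$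
\begin{equation}\label{eq:gamma}
\gamma_b=\sum_{k=2}^b(k-1)\binom bk\lambda_{b,k}=\Lambda(\{0\})\binom b2+\int_{(0,1)}\big(bu-1+(1-u)^b\big)\,\nu(du).
\end{equation}
Schweinsberg's criterion \cite{Schweinsberg} states that, if $\Lambda(\{1\})=0$, the coalescent comes down from infinity if and only if $\sum_{b\ge2}\gamma_b^{-1}<\infty$.

\subsection{Ancestral types and Eves}

A point $x\in[0,1]$ is an \emph{ancestral type} if $\rho_t(\{x\})>0$ for some $t>0$, and its \emph{extinction time} is $\sup\{t>0:\rho_t(\{x\})>0\}$. In regime CDI each $\rho_t$, $t>0$, carries finitely many types, and all ancestral types but one become extinct in finite time; the exception is the primitive Eve of Bertoin and Le Gall, whose frequency tends to $1$. It is natural to continue the ranking: the second Eve should be the last type to die out, the third Eve the one that dies out before it, and so on. An \emph{infinite sequence of Eves} is an enumeration $\mathrm e^1,\mathrm e^2,\dots$ of the ancestral types by strictly decreasing extinction times. The obstruction is the event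
\[
\mathtt E=\{\text{two distinct ancestral types have the same extinction time}\}.
\]
It was conjectured in \cite{Labbe2011} that in regime CDI, without further condition on $\Lambda$, one has $\mathbb P(\mathtt E)=0$, so that the sequence of Eves always exists.

An event with $u=1$ kills all types but one at once, so the hypothesis $\Lambda(\{1\})=0$ cannot be dropped. An event with $u<1$ multiplies the frequency of every type other than the parent's by $1-u$ and kills none: in regime CDI an extinction is the cumulative effect of infinitely many small events. Two types die out together when the subpopulation that they form reaches mass zero before either of them has taken over inside it. Heuristically this is a race. Events whose parent lies outside the subpopulation shrink it and leave its composition unchanged, and they are the overwhelming majority once its mass $w$ is small. Events whose parent lies inside are rare, but one of size $u<w$ changes the composition by an amount of order $u/w$, which is all the larger as $w$ is small. One would guess that the second effect wins, but the balance depends on the behavior of $\Lambda$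 near $0$, on which nothing is assumed beyond the convergence of $\sum\gamma_b^{-1}$.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\Lambda(\{1\})=0$ and let the $\Lambda$ coalescent come down from infinity. Then $\mathbb P(\mathtt E)=0$, so the $\Lambda$ Fleming--Viot process almost surely admits an infinite sequence of Eves. Moreover $\mathrm e^1,\mathrm e^2,\dots$ are i.i.d.\ uniform on $[0,1]$ and independent of the sequence of extinction times.
\end{theorem}

The estimates of the proof also locate the extinction times. A deterministic count that decreases at speed $\gamma_b$ when it equals $b$ needs time $\sum_{b>n}1/\gamma_b$ to descend from infinity to $n$, and this is the right answer to first order.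

\begin{theorem}\label{thm:speed}
In regime CDI, let $\zeta_n$ be the extinction time of $\mathrm e^n$ and $v(n)=\sum_{b>n}1/\gamma_b$. Then $\zeta_n/v(n)\to1$ almost surely.
\end{theorem}

For $\Lambda=\delta_0$ one has $\gamma_b=\binom b2$ and $v(n)=2/n$. The last result treats finitely many initial types, where the question makes sense for every $\Lambda$, and measures the effect of an atom at $1$.

\begin{theorem}\label{thm:atom}
Let $\Lambda\ne0$ be a finite measure on $[0,1]$ and $\rho_0=\sum_{i=1}^dp_i\delta_{x_i}$ with $d\ge3$, distinct $x_i$ and $p_i>0$. Let $\mathtt E_{\mathrm{fin}}$ be the event that two of the $x_i$ have the same \emph{finite} extinction time. Put $c=\Lambda(\{1\})$ and $\Lambda_0=\Lambda|_{[0,1)}$, and let $\zeta^0_{(3)}\in(0,\infty]$ be the third largest extinction time among $x_1,\dots,x_d$ under $\Lambda_0$. Then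
\[
\mathbb P(\mathtt E_{\mathrm{fin}})=1-\mathbb E\big[e^{-c\,\zeta^0_{(3)}}\big]\ \text{ if }c>0,\qquad\mathbb P(\mathtt E_{\mathrm{fin}})=0\ \text{ if }c=0.
\]
Thus $\mathbb P(\mathtt E_{\mathrm{fin}})=0$ if and only if $\Lambda(\{1\})=0$. If $c>0$, the probability lies in $(0,1)$ when the $\Lambda_0$ coalescent comes down from infinity, and equals $1$ otherwise. The same formula holds for $\mathtt E$ with $\rho_0(dx)=dx$, $c>0$ and $\Lambda_0$ in regime CDI, with $\zeta^0_3$, the extinction time of the third Eve under $\Lambda_0$, in place of $\zeta^0_{(3)}$.
\end{theorem}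

Section~\ref{sec:lookdown} turns extinction times into explosion times $T_1\ge T_2\ge\cdots$ of coupled increasing chains on $\mathbb N$. Section~\ref{sec:kingman} proves $T_1\ne T_2$ for $\Lambda=\delta_0$ by hand and isolates the two ingredients, which are established in general in Sections~\ref{sec:conc} and~\ref{sec:ratio} and combined in Section~\ref{sec:proof}. Theorems~\ref{thm:speed} and~\ref{thm:atom} are proved in Sections~\ref{sec:speed} and~\ref{sec:atom}; Theorem~\ref{thm:main} does not depend on them.

\section{From extinction times to explosion times}\label{sec:lookdown}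

In this section $\Lambda(\{1\})=0$. The frequencies of the types are awkward to control near zero. The lookdown construction replaces them by a particle system in which the fate of each type is read off from one integer-valued chain.

\subsection{The lookdown construction}

Individuals sit on the levels $1,2,\dots$, with initial types $X_0(1),X_0(2),\dots$ i.i.d.\ with law $\rho_0$. Independently, a Poisson point process produces \emph{events} $(t,I)$, where $I\subset\mathbb N$ is the set of \emph{marked} levels:
\begin{itemize}
\item at rate $\nu(du)$ on $(0,1)$ a \emph{$u$-event}, in which each level is marked independently with probability $u$;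
\item for each pair $i<j$, at rate $\Lambda(\{0\})$ a \emph{Kingman event} with $I=\{i,j\}$.
\end{itemize}
At an event the individual at the lowest marked level $G=\min I$ is the parent. The levels in $I\setminus\{G\}$ receive offspring of the parent, and the old individuals are placed, keeping their order, on $J=\mathbb N\setminus(I\setminus\{G\})$; see Figure~\ref{fig:event}. The set $J$ is almost surely infinite because $u<1$; this is where $\Lambda(\{1\})=0$ enters. The \emph{parent level} of a new level $\ell$ is its rank in $J$ if $\ell\in J$, and $G$ otherwise; in both cases it is at most $\ell$.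

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.45cm]
\foreach \x in {1,...,6} {\draw (0,\x) circle (2pt); \node[left=3pt] at (0,\x) {\small $\x$};}
\foreach \x in {1,4,5,8,9} {\draw (3,\x) circle (2pt);}
\foreach \x in {2,3,6,7} {\fill (3,\x) circle (2.5pt);}
\foreach \x in {1,...,9} {\node[right=3pt] at (3,\x) {\small $\x$};}
\foreach \x/\y in {1/1,2/2,3/4,4/5,5/8,6/9} {\draw[->] (0.12,\x) -- (2.88,\y);}
\foreach \y in {3,6,7} {\draw[->,dashed] (0.12,2) -- (2.88,\y);}
\node at (0,0) {\small before};
\node at (3,0) {\small after};
\end{tikzpicture}
\caption{One lookdown event in which, among the levels $1,\dots,9$, the levels $2,3,6,7$ (filled) are marked. The parent is at the lowest marked level $G=2$; its offspring (dashed) fill the other marked levels, and the old individuals (solid) are pushed up in order. The numbers of marked levels between the new positions of consecutive old individuals are $\xi_3=1$, $\xi_4=0$, $\xi_5=2$, $\xi_6=0$; for instance individual $5$ moves to level $5+\xi_3+\xi_4+\xi_5=8$.}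
\label{fig:event}
\end{figure}

An event with at most one mark in $[N]$ does not affect the levels in $[N]$. A $u$-event has two marks in $[N]$ with probability at most $\binom N2u^2$, and both levels $1,2$ are marked with probability $u^2$, so for $N\ge2$
\begin{equation}\label{eq:rate}
|\Lambda|\le\text{rate of events with at least two marks in }[N]\le\binom N2|\Lambda|.
\end{equation}
Following parent levels backward from level $\ell$ at time $t$ gives an ancestral line that stays in $[\ell]$ and hence, by \eqref{eq:rate}, moves finitely often. Let $a_t(\ell)$ be its level at time $0$ and $X_t(\ell)=X_0(a_t(\ell))$ the type at level $\ell$ at time $t$. We use the following facts \cite{DonnellyKurtz,Birkner,Labbe2014}.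
\begin{itemize}
\item[(L1)] For fixed $t$ the sequence $X_t$ is exchangeable. Let $\rho_t$ be its de Finetti measure, so that given $\rho_t$ the $X_t(\ell)$ are i.i.d.\ with law $\rho_t$. Then $(\rho_t)$ has the finite-dimensional laws of the $\Lambda$ Fleming--Viot process.
\item[(L2)] For fixed $t$ the partition of $\mathbb N$ into the sets $a_t^{-1}(\{j\})$ has the law of $\Pi_t$.
\end{itemize}
Stopping times refer to the filtration $(\mathcal F_t)$ generated by the events. By the strong Markov property of Poisson processes, the events after a finite stopping time $\tau$, shifted by $\tau$, form a copy of the event process independent of $\mathcal F_\tau$.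

\subsection{Rational times suffice}

Facts (L1) and (L2) concern fixed times, whereas ancestral types and extinction times involve all $t>0$. Say that a family $(\mu_t)$ of probability measures on $[0,1]$ is \emph{nested} if, for all rational $0<s<t$, the set $\operatorname{supp}\mu_s$ is finite and $\mu_t(\operatorname{supp}\mu_s)=1$.

\begin{lemma}\label{lem:rational}
Let $(\mu_t)_{t\ge0}$ be a nested c\`adl\`ag path. Then its ancestral types are the points of $\bigcup_{s\in\mathbb Q,\,s>0}\operatorname{supp}\mu_s$, and the extinction time of $x$ is $\sup\{t\in\mathbb Q,\ t>0:\mu_t(\{x\})>0\}$. Moreover, for every real $t>0$ the left limit $\mu_{t-}$ is carried by finitely many ancestral types, and $\mu_r(\{x\})\to\mu_{t-}(\{x\})$ as $r\uparrow t$ for every $x$.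
\end{lemma}

\begin{proof}
Fix a real $t>0$, a rational $s\in(0,t)$, and let $F=\operatorname{supp}\mu_s$. If $\mu^k\to\mu$ weakly and $F$ is closed, then $\mu(F)\ge\limsup\mu^k(F)$. Approaching along rationals from the right or from the left gives $\mu_r(F)=1$ and $\mu_{r-}(F)=1$ for all real $r>s$. For measures carried by the finite set $F$, weak convergence is convergence of the atom masses. Hence $r\mapsto\mu_r(\{x\})$ is right-continuous on $(s,\infty)$ with left limits $\mu_{r-}(\{x\})$. If $\mu_t(\{x\})>0$, then $x\in F$, and $\mu_r(\{x\})>0$ for all rational $r>t$ close enough to $t$. All claims follow.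
\end{proof}

The atoms of a finitely supported measure $\mu$, listed in increasing order, are measurable functions of $\mu$ (define $y_1=\inf\{y:\mu([0,y])>0\}$ and $y_{i+1}=\inf\{y:\mu([0,y])>\mu([0,y_i])\}$), and $(\mu,x)\mapsto\mu(\{x\})$ is upper semicontinuous. So being nested is a measurable property of $(\mu_t)_{t\in\mathbb Q_+}$, and on nested paths the ancestral types, their extinction times, the event $\mathtt E$ and the Eves are measurable functions of $(\mu_t)_{t\in\mathbb Q_+}$. Consequently, if the de Finetti measures of the lookdown construction are almost surely nested, so is the Fleming--Viot process, and we may compute in the lookdown construction with the rational-time formulas of Lemma~\ref{lem:rational}.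

Suppose that $X_t$ takes finitely many values almost surely; this holds in regime CDI by (L2) for $t>0$, and trivially if $\rho_0$ has finite support. Then (L1) gives, almost surely for all rational $t>0$,
\begin{equation}\label{eq:alive}
\operatorname{supp}\rho_t=\{X_t(\ell):\ell\ge1\}=\{X_0(j):j\in a_t(\mathbb N)\}.
\end{equation}
The types present at time $t$ are among those present at any earlier time $s$, so $(\rho_t)$ is nested. It remains to find $a_t(\mathbb N)$.

\subsection{Following one individual}

Let $Y_j$ be the level of the individual that starts at level $j$: $Y_j(0)=j$, and at each event $Y_j$ moves from $y$ to the $y$th element $y'$ of $J$. One has $y'=y$ exactly when $[y]\subset J$, that is, when $[y]$ contains at most one mark. So $Y_j$ is a nondecreasing Markov chain with finite jumps and finite jump rates. Let $\zeta_j=\lim_N\inf\{t:Y_j(t)\ge N\}\in(0,\infty]$ be its explosion time and $Y_j=\infty$ from $\zeta_j$ on. Since $1\in J$, we have $Y_1\equiv1$ and $\zeta_1=\infty$.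

Although events may occur at infinite rate, statements about $Y_j$ can be proved by a finite induction: if $t<\zeta_j$ and $N=Y_j(t)$, then up to time $t$ everything below $Y_j$ changes only at the finitely many events with two marks in $[N]$. The one-event map $y\mapsto y'$ is strictly increasing with $y'\ge y$, so this induction gives the following \emph{comparison principle}. If $i<j$, then $Y_i<Y_j$ before $\zeta_j$, and $\zeta_i\ge\zeta_j$. If $\widetilde Y_j$ starts at $j$ and is driven by only some of the events, then $\widetilde Y_j\le Y_j$, and $\widetilde Y_j$ explodes no earlier than $Y_j$.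

\begin{lemma}\label{lem:ancestors}
Let $\Lambda(\{1\})=0$. Almost surely $a_t(\mathbb N)=\{j:\zeta_j>t\}$ for all $t\ge0$.
\end{lemma}

\begin{proof}
Consider one event, at which the old individual $y$ goes to $y'$. The parent level of $y'$ is $y$, and every new level $\ell<y'$ has parent level less than $y$. Indeed, if $\ell\in J$, its rank in $J$ is less than the rank $y$ of $y'$. If $\ell\in I\setminus\{G\}$, its parent level is $G$; since $[G]\subset J$, the rank of $G$ in $J$ is $G$, and $G<\ell<y'$ forces this rank to be less than $y$. Induction over the events gives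
\begin{equation}\label{eq:below}
a_t(Y_j(t))=j\quad\text{and}\quad a_t(\ell)<j\text{ for }\ell<Y_j(t),\qquad t<\zeta_j.
\end{equation}
In particular $j\in a_t(\mathbb N)$ for $t<\zeta_j$. Now let $t\ge\zeta_j$ and $\ell\ge1$. Choose $s<\zeta_j$ with $Y_j(s)>\ell$. The ancestral line of level $\ell$ at time $t$ passes at time $s$ through a level $\ell_s\le\ell<Y_j(s)$, so $a_t(\ell)=a_s(\ell_s)<j$ by \eqref{eq:below}. Hence $j\notin a_t(\mathbb N)$.
\end{proof}

Thus individual $j$ is the lowest member of its own progeny, and the whole progeny leaves the system when this individual is pushed to infinity.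

\begin{proposition}\label{prop:reduction}
In regime CDI, suppose that almost surely $\infty=\zeta_1>\zeta_2>\zeta_3>\cdots$. Then Theorem~\ref{thm:main} holds, and the sequence of Eves with their extinction times has the law of $(X_0(j),\zeta_j)_{j\ge1}$.
\end{proposition}

\begin{proof}
With $\rho_0(dx)=dx$ the $X_0(j)$ are almost surely distinct. By \eqref{eq:alive} and Lemma~\ref{lem:ancestors}, at a rational time $t>0$ the type $X_0(j)$ is an atom of $\rho_t$ if and only if $t<\zeta_j$, and there are no other atoms. Since $\zeta_j>0$, the ancestral types are exactly the $X_0(j)$, with extinction times $\zeta_j$. If these decrease strictly, $\mathtt E$ fails and $\mathrm e^j=X_0(j)$. The $X_0(j)$ are i.i.d.\ uniform and independent of the events, hence of $(\zeta_j)$.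
\end{proof}

The formulas are simpler for the shifted chain $L^{(n)}=Y_{n+1}-1$, $n\ge1$, which we call the $n$th \emph{front}: by \eqref{eq:below}, the levels $1,\dots,L^{(n)}_t$ are all occupied by descendants of the first $n$ individuals and the next level is not. All fronts are versions of one Markov chain on $\mathbb N$, with $L^{(n)}_0=n$, and $T_n=\zeta_{n+1}$ is the explosion time of $L^{(n)}$. Theorem~\ref{thm:main} is reduced to the following statement.

\begin{proposition}\label{prop:key}
In regime CDI, almost surely $T_n<\infty$ and $T_n\ne T_m$ for all $1\le n<m$.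
\end{proposition}

\subsection{The jump of a front}

For $i>G$ let $\xi_i$ be the number of marked levels strictly between the new positions of the old individuals $i-1$ and $i$ (Figure~\ref{fig:event}). Individuals $i\le G$ do not move, and individual $i>G$ goes to $i+\sum_{l=G+1}^i\xi_l$. A front at $a$ follows the individual at level $a+1$, so it jumps to
\begin{equation}\label{eq:jump}
a'=a+\sum_{i=G+1}^{a+1}\xi_i\qquad(\text{empty sum if }G>a).
\end{equation}
For a $u$-event, $\mathbb P(G=g)=u(1-u)^{g-1}$. Given $G$, the old individuals $G+1,G+2,\dots$ occupy the successive unmarked levels above $G$, so the $\xi_i$ are i.i.d.\ with $\mathbb P(\xi_i=k)=(1-u)u^k$, mean $u/(1-u)$ and variance $u/(1-u)^2$. For a Kingman event $\{i<j\}$ we have $G=i$ and $\xi_l=\mathbf 1_{l=j}$.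

\section{The Kingman case by hand}\label{sec:kingman}

Let $\Lambda=\delta_0$. We show that $T_1\ne T_2$: the second and third Eves die out at different times.

\emph{One front.} A front at $k$ moves at the events $\{i<j\}$ with $j\le k+1$, and it moves to $k+1$. So $T_n$ is a sum of independent exponential variables with rates $\binom{k+1}2$, $k\ge n$, and
\[
\mathbb ET_n=\sum_{k\ge n}\frac2{k(k+1)}=\frac2n,\qquad\operatorname{Var}T_n=\sum_{k\ge n}\Big(\frac2{k(k+1)}\Big)^2\le\frac2{n(n+1)}\cdot\frac2n\le\frac4{n^3}.
\]
Let $0<\delta<1$ and $b\ge(1+\delta)a$. The means of $T_a$ and $T_b$ differ by at least $\frac{2\delta}{(1+\delta)a}\ge\delta/a$. If $T_a=T_b$, one of the two is at distance at least $\delta/(2a)$ from its mean, so Chebyshev's inequality gives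
\begin{equation}\label{eq:kingsep}
\mathbb P(T_a=T_b)\le2\cdot\frac4{a^3}\cdot\frac{4a^2}{\delta^2}=\frac{32}{\delta^2a},
\end{equation}
whatever the dependence between $T_a$ and $T_b$. The bound is small when $a$ is large, and this costs nothing: if $T_1=T_2$, both fronts are finite when the lower one reaches a high level $k$, and we may restart from there. But the bound needs the two fronts to be a positive proportion apart. For $b=a+1$ the means differ by $2/(a(a+1))$, while $\operatorname{Var}T_a\ge4\sum_{k\ge a}(k+1)^{-4}\ge\frac43(a+1)^{-3}$, so the fluctuations $a^{-3/2}$ swamp the gap $a^{-2}$.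

\emph{Two fronts.} Let $A=L^{(1)}$, $B=L^{(2)}$ and $D=B-A$. From $(a,b)$, the next event that moves $B$ is a uniform pair $\{i<j\}\subset[b+1]$. It increases $B$ by $1$; it increases $A$ by $1$ if $j\le a+1$, and $D$ by $1$ otherwise. So $D$ grows with probability
\[
p=1-\frac{a(a+1)}{b(b+1)}\ge1-\frac ab=\frac Db.
\]
With $p=D/b$ this would be a P\'olya urn with $b$ balls of which $D$ are red: draw a ball, and return it with another of the same color. We want the proportion of red balls to stay away from $0$. A bounded submartingale may well tend to $0$, so we look instead for a nonnegative supermartingale comparable to the reciprocal proportion, since such a process is bounded along almost every path. The right choice is $(\text{total}-1)/(\text{red}-1)$, a martingale of the urn: with $w$ balls of which $r\ge2$ are red, its mean after one draw is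
\begin{equation}\label{eq:urn}
\frac rw\cdot\frac wr+\frac{w-r}w\cdot\frac w{r-1}=1+\frac{w-r}{r-1}=\frac{w-1}{r-1}.
\end{equation}
For the fronts with $D\ge2$, the mean of $(B-1)/(D-1)$ after one jump is $p\,\frac bD+(1-p)\frac b{D-1}$, which decreases in $p$ and is therefore at most $\frac{b-1}{D-1}$. The state $D\ge2$ is reached: while $D=1$ we have $1-p=\frac{b-1}{b+1}$, and $\prod_{b=2}^N\frac{b-1}{b+1}=\frac2{N(N+1)}\to0$. Hence almost surely $D/B$ is bounded below, that is, $B\ge(1+\delta)A$ before $T_2$ for some random $\delta>0$.

\emph{Conclusion.} For fixed $\delta$, restarting when $A$ reaches $k$ and using \eqref{eq:kingsep} shows that the event ``$T_1=T_2$ and $B\ge(1+\delta)A$ before $T_2$'' has probability at most $32/(\delta^2k)$ for every $k$. It is null, and a union over $\delta=1/i$ gives $\mathbb P(T_1=T_2)=0$.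

For general $\Lambda$ three things change. A front skips levels, so $T_n$ is no longer a sum of independent variables; a martingale takes over (Section~\ref{sec:conc}). One event moves both fronts by random amounts; it turns out to act as several draws from an urn (Section~\ref{sec:ratio}). And events with $u$ close to $1$ produce jumps without moments; they are removed first and put back at the end (Section~\ref{sec:proof}).

\section{Concentration of the explosion time}\label{sec:conc}

Let $q(n,j)$ be the rate at which a front jumps from $n$ to $n+j$, and $\varphi(n)=\sum_{j\ge1}jq(n,j)$ its drift. In this section we assume: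
\begin{equation}\label{eq:small}
\Lambda\text{ is carried by }[0,\tfrac12],\qquad\Lambda\ne0,\qquad\sum_{b\ge2}\gamma_b^{-1}<\infty.
\end{equation}
Some truncation is needed: formula \eqref{eq:phi} below gives $\varphi(1)=\int(1-u)^{-1}\Lambda(du)$, which can be infinite when $\Lambda$ charges a neighborhood of $1$.

\subsection{Drift and variance}

\begin{lemma}\label{lem:moments}
Assume \eqref{eq:small} and let $C=8|\Lambda|$. For $n\ge1$,
\begin{equation}\label{eq:phi}
\varphi(n)=\Lambda(\{0\})\binom{n+1}2+\int_{(0,1/2]}\frac{(n+1)u-1+(1-u)^{n+1}}{1-u}\,\nu(du),
\end{equation}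
so that $\gamma_{n+1}\le\varphi(n)\le2\gamma_{n+1}$. Moreover
\begin{gather}
\frac{\varphi(n)}n\text{ is nondecreasing},\qquad\frac{\varphi(n)}{n(n+1)}\text{ is nonincreasing},\label{eq:mono}\\
\sum_{j\ge1}j^2q(n,j)\le Cn^2.\label{eq:second}
\end{gather}
\end{lemma}

\begin{proof}
Kingman events move the front by $1$ at rate $\Lambda(\{0\})\binom{n+1}2$. For a $u$-event the jump $\Delta$ in \eqref{eq:jump} is a sum of $K=(n+1-G)^+=\sum_{g=1}^n\mathbf 1_{G\le g}$ geometric variables, independent of $K$. Put $c_g=\mathbb P(G\le g)=1-(1-u)^g$. Then $\mathbb E\Delta=\frac u{1-u}\sum_{g=1}^nc_g$, and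
\[
u\sum_{g=1}^nc_g=nu-(1-u)\big(1-(1-u)^n\big)=(n+1)u-1+(1-u)^{n+1}.
\]
This is \eqref{eq:phi}; compare with \eqref{eq:gamma} and use $1\le(1-u)^{-1}\le2$.

The sequence $c_g$ is nondecreasing, so its average $\frac1n\sum_{g\le n}c_g$ is nondecreasing in $n$. The sequence $c_g/g=\frac ug\sum_{i<g}(1-u)^i$ is nonincreasing, so its average with weights $g$, namely $\sum_{g\le n}c_g\big/\binom{n+1}2$, is nonincreasing in $n$. The Kingman term $\binom{n+1}2$ has both properties. Integrating gives \eqref{eq:mono}.

Finally $K\le n$ and $\mathbb EK\le\sum_{g\le n}gu\le n^2u$, so for $u\le\frac12$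
\[
\mathbb E\Delta^2=\frac u{(1-u)^2}\,\mathbb EK+\frac{u^2}{(1-u)^2}\,\mathbb EK^2\le4u\cdot n^2u+4u^2n^2=8n^2u^2.
\]
Integrating against $\nu$ gives $8n^2\Lambda((0,\frac12])$, and Kingman events contribute $\Lambda(\{0\})\binom{n+1}2\le\Lambda(\{0\})n^2$.
\end{proof}

The two monotonicity properties say that $\varphi$ grows at least linearly and at most quadratically; they are the only regularity available, and they suffice. In particular $\varphi$ is nondecreasing and
\begin{equation}\label{eq:doubling}
\varphi(k)\le\varphi(2n)\le\frac{2n(2n+1)}{n(n+1)}\,\varphi(n)\le4\varphi(n),\qquad n\le k\le2n.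
\end{equation}

\subsection{Two time scales}

A deterministic front moving at speed $\varphi$ spends time $1/\varphi(k)$ at level $k$. This suggests
\[
h(n)=\sum_{k\ge n}\frac1{\varphi(k)},\qquad r(n)=\frac n{\varphi(n)},
\]
the predicted time to explosion from $n$ and, up to a factor $4$ by \eqref{eq:doubling}, the predicted time to double. Since $\varphi(k)\ge\gamma_{k+1}$, the hypothesis $\sum\gamma_b^{-1}<\infty$ gives $h(n)<\infty$ and $h(n)\to0$. By \eqref{eq:mono} $r$ is nonincreasing, and $\sum_kr(k)/k=h(1)<\infty$ forces $r(n)\to0$. In the Kingman case $h(n)=2/n$ and $r(n)=2/(n+1)$ are comparable, but in general $r$ can only be bounded by $h$ from above: if $\varphi(n)$ is of order $n(\log n)^2$, then $h(n)$ is of order $1/\log n$ and $r(n)$ of order $1/(\log n)^2$. The gap between $h(a)$ and $h((1+\delta)a)$ is of order $\delta r(a)$, so it is not enough to know that $T_n/h(n)$ is close to $1$: we need $T_n-h(n)$ to be small compared with $r(n)$.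

The reason this holds is \eqref{eq:second}. Relative jumps $j/n$ have second moment at most $C$ per unit time, uniformly in $n$, because $\Lambda$ is finite. Over the short time $h(n)$ the front therefore deviates from the deterministic one by a relative error of order $\sqrt{h(n)}$, which translates into a time error of order $r(n)\sqrt{h(n)}$. To make this precise we apply the generator to $h$. Let
\[
\mathcal Gh(n)=\sum_jq(n,j)\big(h(n+j)-h(n)\big),\qquad\Gamma h(n)=\sum_jq(n,j)\big(h(n+j)-h(n)\big)^2.
\]
By \eqref{eq:mono}, $\varphi(n)\le\varphi(n+i)\le\varphi(n)\frac{(n+i)(n+i+1)}{n(n+1)}\le\varphi(n)(1+\frac in)^2$, and $(1+x)^{-2}\ge1-2x$ for $x\ge0$ by convexity, so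
\[
\frac1{\varphi(n)}\ge\frac1{\varphi(n+i)}\ge\frac1{\varphi(n)}\Big(1-\frac{2i}n\Big),\qquad i\ge0.
\]
Summing over $0\le i<j$,
\[
0\le\frac j{\varphi(n)}-\big(h(n)-h(n+j)\big)\le\frac{j^2}{n\varphi(n)},\qquad0\le h(n)-h(n+j)\le\frac j{\varphi(n)}.
\]
Multiply the first inequality, and the square of the second, by $q(n,j)$ and sum over $j$. Since $\sum_jjq(n,j)/\varphi(n)=1$, the bound \eqref{eq:second} gives
\begin{equation}\label{eq:gen}
0\le1+\mathcal Gh(n)\le Cr(n),\qquad\Gamma h(n)\le Cr(n)^2.
\end{equation}
So $h(L_t)$ decreases at speed close to $1$, with small noise. Fix $n_0$ with $Cr(n_0)\le\frac12$.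

\begin{proposition}\label{prop:conc}
Assume \eqref{eq:small}. Then $T_n<\infty$ almost surely for all $n\ge1$. For $n\ge n_0$ we have $\mathbb ET_n\le2h(n)$ and, for $\eta>0$,
\begin{equation}\label{eq:conc}
\mathbb P\big(|T_n-h(n)|\ge\eta\,r(n)\big)\le\Big(\frac{4C}\eta+\frac{8C}{\eta^2}\Big)h(n).
\end{equation}
\end{proposition}

\begin{proof}
Let $n\ge n_0$, $L=L^{(n)}$ and $\tau_N=\inf\{t:L_t\ge N\}$, so that $\tau_N\uparrow T_n$. Put $M_t=h(L_t)-h(n)-\int_0^t\mathcal Gh(L_s)\,ds$. The jump rates are bounded below level $N$ by \eqref{eq:rate}, and $h$ is bounded. In this situation Dynkin's formula states that $M_{t\wedge\tau_N}$ is a square-integrable martingale with $\mathbb EM_{t\wedge\tau_N}^2=\mathbb E\int_0^{t\wedge\tau_N}\Gamma h(L_s)\,ds$.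

Since $L_s\ge n$ and $r$ is nonincreasing, \eqref{eq:gen} gives $\mathcal Gh(L_s)\le-\frac12$ for $s<T_n$. Taking expectations in the definition of $M$ yields $\frac12\mathbb E[t\wedge\tau_N]\le h(n)$, and monotone convergence in $t$ and then $N$ gives $\mathbb E\tau_N\le\mathbb ET_n\le2h(n)$. In particular $\tau_N<\infty$, so $M_{t\wedge\tau_N}\to M_{\tau_N}$ as $t\to\infty$, and Fatou's lemma with \eqref{eq:gen} gives $\mathbb EM_{\tau_N}^2\le Cr(n)^2\,\mathbb E\tau_N\le2Cr(n)^2h(n)$. By the definition of $M$,
\[
\tau_N=h(n)-h(L_{\tau_N})+\int_0^{\tau_N}\big(1+\mathcal Gh(L_s)\big)\,ds+M_{\tau_N}.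
\]
As $N\to\infty$, we have $h(L_{\tau_N})\le h(N)\to0$, and the integral increases to a limit $R\in[0,Cr(n)T_n]$. Hence $M_{\tau_N}$ converges almost surely to some $M_\infty$, and
\[
T_n-h(n)=R+M_\infty,\qquad\mathbb ER\le2Cr(n)h(n),\qquad\mathbb EM_\infty^2\le2Cr(n)^2h(n),
\]
the last bound by Fatou's lemma again. Markov's inequality gives $\mathbb P(R\ge\eta r(n)/2)\le4Ch(n)/\eta$, and Chebyshev's inequality gives $\mathbb P(|M_\infty|\ge\eta r(n)/2)\le8Ch(n)/\eta^2$.

For $n<n_0$, the front jumps at rate at least $|\Lambda|>0$ in each state by \eqref{eq:rate}, so it reaches a finite level at least $n_0$ in finite time, and then explodes in finite time by the strong Markov property.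
\end{proof}

\begin{corollary}\label{cor:sep}
Assume \eqref{eq:small} and let $0<\delta<1$. There is $C_\delta<\infty$ such that $\mathbb P(T_a=T_b)\le C_\delta h(a)$ for all $a\ge n_0$ and $b\ge(1+\delta)a$.
\end{corollary}

\begin{proof}
The interval $[a,b\wedge2a)$ contains at least $\delta a$ integers $k$, and $1/\varphi(k)\ge1/(4\varphi(a))$ for each of them by \eqref{eq:doubling}. So $h(a)-h(b)\ge\frac\delta4r(a)=2\eta r(a)$ with $\eta=\delta/8$. If $T_a=T_b$, then either $T_a\le h(a)-\eta r(a)$, or
\[
T_b>h(a)-\eta r(a)\ge h(b)+\eta r(a)\ge h(b)+\eta r(b).
\]
Apply \eqref{eq:conc} at $a$ and at $b$, and use $h(b)\le h(a)$; one can take $C_\delta=2(4C/\eta+8C/\eta^2)$.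
\end{proof}

\section{Two fronts stay a positive proportion apart}\label{sec:ratio}

No truncation and no hypothesis of coming down from infinity is needed here. Fix $1\le n<m$ and let $A=L^{(n)}$, $B=L^{(m)}$ and $D=B-A\ge1$ on $[0,T_m)$.

\begin{proposition}\label{prop:ratio}
Let $\Lambda\ne0$ and $\Lambda(\{1\})=0$. Almost surely $\inf_{t<T_m}D_t/B_t>0$.
\end{proposition}

If $A$ moves, there are two marks in $[A+1]\subset[B+1]$, so $B$ moves. Hence before $T_m$ the pair $(A,B)$ is a Markov chain that changes exactly at the jumps of $B$. By \eqref{eq:rate} these occur at a finite positive rate in each state, so there are infinitely many of them, and along them $B\to\infty$. We work with the discrete jump chain. The difficulty is that its law depends on $\Lambda$; the next lemma shows that, conditionally on two quantities, it does not.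

\begin{lemma}\label{lem:uniform}
Consider the event that moves $B$ from $b$, and let $S=\sum_{i=G+1}^{b+1}\xi_i\ge1$ and $k=b+1-G\in[b]$. Given $(G,S)$, the vector $(\xi_{G+1},\dots,\xi_{b+1})$ is uniform on the $\binom{S+k-1}{k-1}$ vectors of $k$ nonnegative integers with sum $S$. This is also the law of the numbers of draws of each color in $S$ draws from a P\'olya urn that starts with one ball of each of $k$ colors.
\end{lemma}

\begin{proof}
Fix $g\in[b]$ and a vector $x$ of $k=b+1-g$ nonnegative integers with sum $s\ge1$. A $u$-event has $G=g$ and $(\xi_{g+1},\dots,\xi_{b+1})=x$ with probability $u(1-u)^{g-1}\cdot(1-u)^ku^s=u^{s+1}(1-u)^b$. A Kingman event does so only if $s=1$, and then for exactly one pair $\{g<j\}$. The total rate of the pattern $(g,x)$ is therefore $\Lambda(\{0\})\mathbf 1_{s=1}+\int u^{s+1}(1-u)^b\nu(du)$, which depends on $x$ only through $s$. In the urn, each of the $S!/\prod_ix_i!$ sequences of draws with color counts $x$ has probability $\prod_ix_i!\big/\big(k(k+1)\cdots(k+S-1)\big)$, and the product is $\binom{S+k-1}{k-1}^{-1}$.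
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ratio}]
Consider a jump from $(a,b)$, write $D=b-a$, and denote by a prime the values after the jump. By \eqref{eq:jump}, $b'=b+S$, and there are two cases.
\begin{itemize}
\item If $G>a$, then $a'=a$ and $D'=D+S$.
\item If $G\le a$, then $k\ge D+1$ and $D'=D+X$, where $X=\sum_{i=a+2}^{b+1}\xi_i$ is the sum of the last $D$ of the $k$ coordinates. In the urn of Lemma~\ref{lem:uniform}, paint the last $D$ colors red: then $D'$ is the number of red balls after $S$ draws from an urn with $k$ balls of which $D$ are red.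
\end{itemize}
In particular $D$ is nondecreasing. The urn has $k\le b$ balls rather than $b$, so the proportion of red balls is at least $D/b$; this is what turns the martingale \eqref{eq:urn} into a supermartingale.

\emph{Step 1: almost surely $D\ge2$ eventually.} We claim that $f_1=B\,\mathbf 1_{D=1}$ is a supermartingale along the jump chain. If $D\ge2$, then $f_1'=f_1=0$. Let $D=1$. If $G>a$, then $D'\ge2$ and $f_1'=0$. If $G\le a$, then $D'=1$ means that the single red ball is never drawn, which has probability $\prod_{i=0}^{S-1}\frac{k-1+i}{k+i}=\frac{k-1}{k-1+S}$. So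
\[
\mathbb E[f_1'\mid G,S]=(b+S)\,\frac{k-1}{k-1+S}\le b,
\]
the inequality being equivalent to $S(k-1)\le Sb$. A nonnegative supermartingale converges almost surely to a finite limit, whereas $f_1=B\to\infty$ if $D=1$ forever.

\emph{Step 2.} By the strong Markov property at the first index with $D\ge2$, we may start from a state with $D\ge2$. We claim that $f_2=\frac{B-1}{D-1}$ is a supermartingale. If $G>a$, then $f_2'=\frac{b-1+S}{D-1+S}\le\frac{b-1}{D-1}$, because $D\le b$. If $G\le a$, iterating \eqref{eq:urn} over the $S$ draws gives $\mathbb E\big[\frac{k+S-1}{D'-1}\,\big|\,G,S\big]=\frac{k-1}{D-1}$, so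
\[
\mathbb E[f_2'\mid G,S]=\frac{b+S-1}{k+S-1}\cdot\frac{k-1}{D-1}\le\frac{b-1}{D-1},
\]
the inequality being equivalent to $S(k-1)\le S(b-1)$. So $f_2$ converges almost surely to a finite limit and is bounded along the chain. Since $D\le B$ gives $D/B\ge(D-1)/(B-1)=1/f_2$, the ratio $D/B$ is bounded below once $D\ge2$, and before that it takes finitely many positive values.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Small events only}

\begin{proposition}\label{prop:small}
Assume \eqref{eq:small}. For $1\le n<m$, almost surely $T_n$ and $T_m$ are finite and distinct.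
\end{proposition}

\begin{proof}
Finiteness is in Proposition~\ref{prop:conc}. Keep the notation $A,B,D$. For $\delta\in(0,1)$ let
\[
H_\delta=\{T_n=T_m\}\cap\{B_t\ge(1+\delta)A_t\text{ for all }t<T_m\}.
\]
If $D/B\ge\delta$, then $A\le(1-\delta)B$ and $B/A\ge1/(1-\delta)\ge1+\delta$. By Proposition~\ref{prop:ratio}, $\{T_n=T_m\}=\bigcup_{i\ge2}H_{1/i}$ up to a null set, so it suffices to show $\mathbb P(H_\delta)=0$.

Let $k\ge n_0$ and $\kappa=\inf\{t:A_t\ge k\}$, a stopping time with $\kappa<T_n<\infty$. Let $F=\{\kappa<T_m,\ B_\kappa\ge(1+\delta)A_\kappa\}\in\mathcal F_\kappa$. On $H_\delta$ we have $\kappa<T_n=T_m$, so $H_\delta\subset F\cap\{T_n=T_m\}$. On $\{\kappa<T_m\}$, given $\mathcal F_\kappa$, the pair $(T_n-\kappa,T_m-\kappa)$ has the law of $(T_a,T_b)$ with $a=A_\kappa\ge k$ and $b=B_\kappa$. Corollary~\ref{cor:sep} gives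
\[
\mathbb P(H_\delta)\le\mathbb E\big[\mathbf 1_F\,C_\delta h(A_\kappa)\big]\le C_\delta h(k),
\]
and $h(k)\to0$ as $k\to\infty$.
\end{proof}

\subsection{Truncation}

Removing the large events could in principle destroy the convergence of $\sum\gamma_b^{-1}$. It does not, because they contribute only linearly to $\gamma_b$.

\begin{lemma}\label{lem:trunc}
In regime CDI, let $0<\varepsilon\le\frac12$, $\Lambda^\varepsilon=\Lambda|_{[0,\varepsilon]}$, and define $\gamma^\varepsilon_b$ from $\Lambda^\varepsilon$ by \eqref{eq:gamma}. Then $\gamma_b^\varepsilon/\gamma_b\to1$, and $\Lambda^\varepsilon$ satisfies \eqref{eq:small}.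
\end{lemma}

\begin{proof}
The quantity $\frac1b\big(bu-1+(1-u)^b\big)=u-\frac ub\sum_{i=0}^{b-1}(1-u)^i$ is nondecreasing in $b$, and so is $\frac1b\binom b2$; hence $\gamma_b/b$ and $\gamma^\varepsilon_b/b$ are nondecreasing. By Schweinsberg's criterion $\sum\gamma_b^{-1}<\infty$, which excludes that $\gamma_b/b$ is bounded; so $\gamma_b/b\to\infty$. On the other hand
\[
0\le\gamma_b-\gamma_b^\varepsilon\le b\int_{(\varepsilon,1)}u\,\nu(du)=b\int_{(\varepsilon,1)}u^{-1}\Lambda(du)\le\frac{b|\Lambda|}\varepsilon.
\]
Thus $\gamma_b^\varepsilon/\gamma_b\to1$. In particular $\Lambda^\varepsilon\ne0$, so $\gamma_b^\varepsilon\ge\frac b2\gamma_2^\varepsilon\ge\gamma_2^\varepsilon=|\Lambda^\varepsilon|>0$ for all $b\ge2$, every term $1/\gamma^\varepsilon_b$ is finite, and $\sum_b1/\gamma_b^\varepsilon<\infty$.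
\end{proof}

\subsection{Putting the big events back}

Call an event \emph{big} if it is a $u$-event with $u>\frac12$, and \emph{small} otherwise. The small events form the event process of $\Lambda^{1/2}$, to which Proposition~\ref{prop:small} applies. The big events are independent of them and have rate $\nu((\frac12,1))\le4|\Lambda|$. Between big events the fronts are driven by small events; the only new possibility is a common explosion exactly at the time of a big event.

\begin{proof}[Proof of Proposition~\ref{prop:key} and Theorem~\ref{thm:main}]
By the comparison principle, $L^{(n)}$ explodes no later than the front driven by small events only, so $T_n<\infty$ almost surely. Let $\sigma_0=0$ and let $\sigma_1<\sigma_2<\cdots$ be the times of the big events (all equal to $\infty$ if their rate is $0$). The intervals $(\sigma_i,\sigma_{i+1}]$ with $\sigma_i<\infty$ cover $(0,\infty)$.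

Fix $n<m$ and $i\ge0$, and work on $\{\sigma_i<\infty,\ T_m>\sigma_i\}\in\mathcal F_{\sigma_i}$. Let $L',L''$ be the fronts started at time $\sigma_i$ from the finite levels $L^{(n)}_{\sigma_i}<L^{(m)}_{\sigma_i}$ and driven by small events only, and let $T',T''$ be their explosion times, in absolute time. They coincide with $L^{(n)},L^{(m)}$ on $[\sigma_i,\sigma_{i+1})$. By the strong Markov property and Proposition~\ref{prop:small}, almost surely $T',T''$ are finite and $T'\ne T''$. Given $\mathcal F_{\sigma_i}$, the variable $\sigma_{i+1}-\sigma_i$ is exponential or infinite and independent of $T''$, so almost surely $T''\ne\sigma_{i+1}$. Outside these null sets, suppose $T_n=T_m=T\in(\sigma_i,\sigma_{i+1}]$.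
\begin{itemize}
\item If $T<\sigma_{i+1}$, then $T'=T_n=T_m=T''$, which is excluded.
\item If $T=\sigma_{i+1}$, then $L''=L^{(m)}$ is finite on $[\sigma_i,\sigma_{i+1})$, so $T''\ge\sigma_{i+1}$ and hence $T''>\sigma_{i+1}$. Then $L^{(m)}$ is bounded on $[\sigma_i,\sigma_{i+1})$. The big event has $u<1$ and moves it to a finite level, where it stays for a positive time, so $T_m>\sigma_{i+1}$, a contradiction.
\end{itemize}
Summing over $i$ gives $\mathbb P(T_n=T_m)=0$, and a countable union over $n<m$ proves Proposition~\ref{prop:key}. Together with $\zeta_1=\infty$ and $\zeta_2\ge\zeta_3\ge\cdots$, it gives $\infty=\zeta_1>\zeta_2>\cdots$ almost surely, and Proposition~\ref{prop:reduction} yields Theorem~\ref{thm:main}.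
\end{proof}

\section{The speed of the extinction times}\label{sec:speed}

\begin{proof}[Proof of Theorem~\ref{thm:speed}]
By Proposition~\ref{prop:reduction} we may take $\zeta_n=T_{n-1}$ in the lookdown construction. The function $h$ differs from $v$ through the factor $(1-u)^{-1}$ in \eqref{eq:phi}, so we truncate at a level $\varepsilon\in(0,\frac12]$ that will tend to $0$. Let $\varphi_\varepsilon,h_\varepsilon,r_\varepsilon$ refer to $\Lambda^\varepsilon$, which satisfies \eqref{eq:small} by Lemma~\ref{lem:trunc}, and let $T_n^\varepsilon$ be the explosion time of the $n$th front driven by Kingman events and $u$-events with $u\le\varepsilon$.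

By \eqref{eq:doubling}, $h_\varepsilon(n)\ge\sum_{k=n}^{2n-1}1/\varphi_\varepsilon(k)\ge r_\varepsilon(n)/4$. This has two consequences. First, \eqref{eq:conc} with $\eta/4$ in place of $\eta$ gives a constant $K_\eta$ such that, for $n$ large,
\[
\mathbb P\big(|T_n^\varepsilon-h_\varepsilon(n)|\ge\eta h_\varepsilon(n)\big)\le K_\eta h_\varepsilon(n).
\]
Second, $h_\varepsilon(n)-h_\varepsilon(n+1)=r_\varepsilon(n)/n\le\frac4nh_\varepsilon(n)$, so $h_\varepsilon(n+1)/h_\varepsilon(n)\to1$.

Fix $\theta>1$ and let $n_k=\min\{n:h_\varepsilon(n)\le\theta^{-k}\}$. Then $n_k\to\infty$, and $h_\varepsilon(n_k)\le\theta^{-k}<h_\varepsilon(n_k-1)$ for large $k$, so $h_\varepsilon(n_k)\sim\theta^{-k}$. As $\sum_kh_\varepsilon(n_k)<\infty$, the Borel--Cantelli lemma gives $T^\varepsilon_{n_k}/h_\varepsilon(n_k)\to1$ almost surely. Both $T_n^\varepsilon$ and $h_\varepsilon(n)$ are nonincreasing in $n$, so for $n_k\le n\le n_{k+1}$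
\[
\frac{T^\varepsilon_{n_{k+1}}}{h_\varepsilon(n_k)}\le\frac{T^\varepsilon_n}{h_\varepsilon(n)}\le\frac{T^\varepsilon_{n_k}}{h_\varepsilon(n_{k+1})},
\]
where the bounds tend to $1/\theta$ and $\theta$. Letting $\theta\downarrow1$ along a sequence, $T_n^\varepsilon/h_\varepsilon(n)\to1$ almost surely.

In particular $T_n^\varepsilon\to0$. Events with $u>\varepsilon$ have finite rate, so the first of them occurs at a positive time; for $n$ large $T_n^\varepsilon$ precedes it, and then $T_n=T_n^\varepsilon$. Hence $\zeta_n/h_\varepsilon(n)=\frac{T_{n-1}}{h_\varepsilon(n-1)}\cdot\frac{h_\varepsilon(n-1)}{h_\varepsilon(n)}\to1$ almost surely. By \eqref{eq:phi} and \eqref{eq:gamma}, $\gamma^\varepsilon_{k+1}\le\varphi_\varepsilon(k)\le\gamma^\varepsilon_{k+1}/(1-\varepsilon)$, so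
\[
(1-\varepsilon)\sum_{b>n}\frac1{\gamma_b^\varepsilon}\le h_\varepsilon(n)\le\sum_{b>n}\frac1{\gamma^\varepsilon_b},
\]
and $\sum_{b>n}1/\gamma_b^\varepsilon\sim v(n)$ by Lemma~\ref{lem:trunc}. So almost surely all limit points of $\zeta_n/v(n)$ lie in $[1-\varepsilon,1]$. Let $\varepsilon\downarrow0$ along a sequence.
\end{proof}

\section{Finitely many types and an atom at $1$}\label{sec:atom}

\begin{proof}[Proof of Theorem~\ref{thm:atom}]
\emph{Case $c=0$.} Use the lookdown construction with $X_0(j)$ i.i.d.\ with law $\rho_0=\sum p_i\delta_{x_i}$. Types take finitely many values, so \eqref{eq:alive} holds, the process is nested, and Lemma~\ref{lem:rational} applies. By Lemma~\ref{lem:ancestors}, which does not use coming down from infinity, the type $x$ is an atom of $\rho_t$ at a rational time $t>0$ if and only if some $j$ with $X_0(j)=x$ has $\zeta_j>t$. Since $\zeta_j$ is nonincreasing in $j$, this holds if and only if $t<\zeta_{j(x)}$, where $j(x)=\min\{j:X_0(j)=x\}$ is finite because $p_i>0$. So $x$ has extinction time $\zeta_{j(x)}$, and distinct types have distinct indices $j(x)$. In regime CDI, Proposition~\ref{prop:key}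 gives $\infty=\zeta_1>\zeta_2>\cdots>0$: the extinction times are distinct, and exactly one is infinite. Otherwise, by the dichotomy recalled in Section~\ref{sec:intro} and (L2), $a_t(\mathbb N)$ is almost surely infinite for every rational $t>0$; then $\{j:\zeta_j>t\}$ is infinite, and by monotonicity it is all of $\mathbb N$, so every $\zeta_j$ is infinite. In both cases $\mathbb P(\mathtt E_{\mathrm{fin}})=0$. We record one more property, which concerns rational times and so holds for the Fleming--Viot process itself, here and in the setting of Proposition~\ref{prop:reduction}: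
\begin{equation}\label{eq:interval}
\text{a type with extinction time }\zeta\text{ is an atom of }\rho_t\text{ for every rational }t\in(0,\zeta).
\end{equation}

\emph{Case $c>0$: description of the process.} Let $\rho^0$ be the $\Lambda_0$ Fleming--Viot process started from $\mu$, let $\sigma$ be exponential with rate $c$ and independent of $\rho^0$, and let $P$ be sampled from $\rho^0_{\sigma-}$. Put $\rho_t=\rho^0_t$ for $t<\sigma$ and $\rho_t=\delta_P$ for $t\ge\sigma$. This is the $\Lambda$ Fleming--Viot process. Indeed it is c\`adl\`ag, and it is Markov because $\sigma$ is memoryless and Dirac masses are absorbing for $\rho^0$ by \eqref{eq:duality}. To check \eqref{eq:duality}, note that $\lambda_{b,k}$ equals the rate for $\Lambda_0$ plus $c\,\mathbf 1_{k=b}$, so the $\Lambda$ coalescent is the $\Lambda_0$ coalescent in which all blocks merge at an independent exponential time $\sigma'$ of rate $c$. The contributions of $\{\sigma>t\}$ to the left side and of $\{\sigma'>t\}$ to the right side agree by \eqref{eq:duality} for $\Lambda_0$. Those of $\{\sigma\le t\}$ and $\{\sigma'\le t\}$ both equal $(1-e^{-ct})\int f(x,\dots,x)\,\mu(dx)$,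 since given $\sigma=s$ the law of $P$ is the mean of $\rho^0_{s-}$, which is $\mu$ by \eqref{eq:duality} with $p=1$.

\emph{Case $c>0$: the probability.} Let $\mu=\rho_0$ have finite support, and let $\zeta^0_x$ be the extinction times under $\rho^0$; if $\Lambda_0=0$, then $\rho^0$ is constant and they are all infinite. Almost surely none of them equals $\sigma$. By Lemma~\ref{lem:rational} for $\rho^0$, $\rho^0_{\sigma-}$ has finite support, so $\rho^0_{\sigma-}(\{P\})>0$ and $\rho^0_r(\{P\})>0$ for $r<\sigma$ close to $\sigma$. Hence $\zeta_P^0\ge\sigma$, that is, $\zeta^0_P>\sigma$. It also follows that $\rho$ is nested, so by Lemma~\ref{lem:rational} the event of interest depends only on the law of $\rho$ at rational times. Under $\rho$ the type $P$ survives forever, and by \eqref{eq:interval} every $x\ne P$ has the finite extinction time $\zeta^0_x\wedge\sigma$. By the case $c=0$ the finite $\zeta^0_x$ are almost surely distinct. So, up to null sets, $\mathtt E_{\mathrm{fin}}$ occurs if and only if two types other than $P$ have $\zeta_x^0>\sigma$. Since $P$ has this property too, this means that three types have it, that is,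 $\zeta^0_{(3)}>\sigma$. By independence,
\[
\mathbb P(\mathtt E_{\mathrm{fin}})=\mathbb P(\sigma<\zeta^0_{(3)})=1-\mathbb E\big[e^{-c\zeta^0_{(3)}}\big],\qquad e^{-\infty}=0.
\]
If $\Lambda_0$ is in regime CDI, then $0<\zeta^0_{(3)}<\infty$ almost surely and the value lies in $(0,1)$; otherwise $\zeta^0_{(3)}=\infty$ and the value is $1$.

\emph{Lebesgue initial measure.} Let $c>0$, $\mu(dx)=dx$, and let $\Lambda_0$ be in regime CDI. By Theorem~\ref{thm:main}, $\rho^0$ has countably many ancestral types with distinct extinction times $\zeta^0_1>\zeta^0_2>\cdots$, and almost surely none equals $\sigma$. By Lemma~\ref{lem:rational}, $\rho^0_{\sigma-}$ is carried by finitely many of these types, so $P$ is one of them and, as above, $\zeta^0_P>\sigma$ and $\rho$ is nested. By \eqref{eq:interval} each ancestral type of $\rho^0$ is present at small rational times, so $\rho$ and $\rho^0$ have the same ancestral types. Under $\rho$ the type $P$ has infinite extinction time and every $x\ne P$ has extinction time $\zeta^0_x\wedge\sigma<\infty$. Hence, up to null sets, $\mathtt E=\{\zeta^0_3>\sigma\}$, and $\mathbb P(\mathtt E)=1-\mathbb E[e^{-c\zeta_3^0}]$.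
\end{proof}

\begin{thebibliography}{9}

\bibitem{Birkner} Birkner et al., ALEA 6 (2009).

\bibitem{DonnellyKurtz} Donnelly and Kurtz, Ann. Probab. 27 (1999).

\bibitem{Labbe2011} Cyril Labb\'e, \emph{From flows of Lambda Fleming-Viot processes to lookdown processes via flows of partitions}, arXiv:1107.3419 (2011).

\bibitem{Labbe2014} Labb\'e, EJP 19 (2014).

\bibitem{Pitman} Pitman, Ann. Probab. 27 (1999).

\bibitem{Schweinsberg} Schweinsberg, Electron. Comm. Probab. 5 (2000).

\end{thebibliography}
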